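\title{The topological rank of the diffeomorphism groups of the interval}

\begin{abstract}
We prove that for every $1\le k\le\infty$ the group of orientation-preserving $C^k$ diffeomorphisms of $[0,1]$ has topological rank $3$: some three elements generate a dense subgroup, and no two do. One triple of smooth diffeomorphisms works for all $k$. More precisely, vectors $v_1,\dots,v_n\in\mathbb R^2$ are the logarithms of the endpoint derivatives of a topological generating tuple if and only if they generate a dense subgroup of $\mathbb R^2$. The proof stores countably many short flows in a single diffeomorphism, recovers their commutators, integrates these to all diffeomorphisms supported in the interior, and treats the endpoints in a finite-dimensional Lie group of jets.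
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $I=[0,1]$. For $1\le k\le\infty$ let $G_k=\operatorname{Diff}^k_+(I)$ be the group of orientation-preserving $C^k$ diffeomorphisms of $I$, that is, of $C^k$ maps $f:I\to I$ with $f(0)=0$, $f(1)=1$ and $f'>0$. Put $\|u\|_{C^r}=\max_{0\le j\le r}\sup_I|u^{(j)}|$. For finite $k$ the topology of $G_k$ is given by the distance $\|f-g\|_{C^k}$, and the topology of $G_\infty$ is given by all the distances $\|f-g\|_{C^r}$, $r<\infty$, together. Each $G_k$ is a separable topological group.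

Elements $g_1,\dots,g_n$ of a separable topological group $G$ form a \emph{topological generating set} if the subgroup $\langle g_1,\dots,g_n\rangle$ is dense in $G$. The \emph{topological rank} of $G$ is the least size of such a set, and it is infinite if there is none. The rank counts how many letters are needed so that every element of $G$ can be approximated by words. The line $\mathbb R$ has rank $2$: a cyclic subgroup is discrete, while $1$ and $\sqrt2$ generate a dense subgroup. In infinite dimensions the rank may be infinite. A finitely generated subgroup of the additive group of continuous functions on $I$ lies in a finite-dimensional subspace, which is closed and proper. So for a group as large as $G_k$ even finiteness of the rank has to come from noncommutativity.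

Lower bounds come from quotients, because a continuous surjective homomorphism maps dense subgroups to dense subgroups. By the chain rule,
\[
\theta:G_k\to\mathbb R^2,\qquad \theta(f)=\bigl(\log f'(0),\log f'(1)\bigr),
\]
is a continuous homomorphism. It is onto, already on $G_\infty$: for $a,b>0$ there is a positive smooth function $\rho$ on $I$ with $\rho(0)=a$, $\rho(1)=b$ and $\int_0^1\rho=1$, and the primitive of $\rho$ that vanishes at $0$ belongs to $G_\infty$. It is known that this quotient forces the rank of every $G_k$ to be at least $3$ (we recall the argument below), and that $G_1$ has a topological generating set with $10$ elements. Akhmedov and Cohen \cite{AC} ask for the topological rank of $G_1$, and of $G_k$ for $1<k\le\infty$. We answer this question; the bound $10$ is not used.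

\begin{theorem}\label{thm:rank}
For every $1\le k\le\infty$ the topological rank of $G_k$ is $3$. Moreover, one triple in $G_\infty$ topologically generates all $G_k$, $1\le k\le\infty$, simultaneously.
\end{theorem}

One might expect the rank to grow with $k$. For every finite $r\le k$ the group $G_k$ maps to the group of pairs of Taylor polynomials of order $r$ at the two endpoints, a Lie group of dimension $2r$. But conjugation by $x\mapsto cx$ rescales the higher Taylor coefficients, and Example~\ref{ex:twojets} shows how this produces them at no cost in generators. This suggests that $\theta$ carries the only obstruction, and the following theorem says so in a precise form.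

\begin{theorem}\label{thm:data}
For $v_1,\dots,v_n\in\mathbb R^2$ the following are equivalent.
\begin{itemize}
\item[(a)] $\mathbb Zv_1+\dots+\mathbb Zv_n$ is dense in $\mathbb R^2$.
\item[(b)] There are $f_1,\dots,f_n\in G_\infty$ with $\theta(f_i)=v_i$ such that $\langle f_1,\dots,f_n\rangle$ is dense in $G_k$ for every $1\le k\le\infty$.
\item[(c)] For some $k$ there are $f_1,\dots,f_n\in G_k$ with $\theta(f_i)=v_i$ generating a dense subgroup of $G_k$.
\end{itemize}
\end{theorem}

The implication (b)$\Rightarrow$(c) is trivial, and (c)$\Rightarrow$(a) holds because $\theta$ is a continuous surjective homomorphism.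

\begin{proof}[Proof of Theorem~\ref{thm:rank} from Theorem~\ref{thm:data}]
A subgroup of $\mathbb R^2$ generated by at most two vectors lies in a line if the vectors are linearly dependent and is a lattice otherwise. In neither case is it dense, so (c)$\Rightarrow$(a) shows that the rank of $G_k$ is at least $3$. Kronecker's theorem says that the multiples of $(a,b)$ are dense in $\mathbb R^2/\mathbb Z^2$ when $1,a,b$ are linearly independent over $\mathbb Q$. This applies to $1,\sqrt2,\sqrt3$, so $(1,0)$, $(0,1)$, $(\sqrt2,\sqrt3)$ generate a dense subgroup of $\mathbb R^2$. Now (a)$\Rightarrow$(b) gives one smooth triple that topologically generates every $G_k$.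
\end{proof}

The rest of the paper proves (a)$\Rightarrow$(b). The difficulty is that no generator is left over for the interior of $I$: when $n=3$, all three are needed to make $\theta(\langle f_1,f_2,f_3\rangle)$ dense, so each must do its work at the endpoints and in the interior at once. We cut $I$ at two points $p<q$. Outside $[p,q]$ the maps $f_1$ and $f_2$ belong to commuting flows that realize $v_1$ and $v_2$. Inside $[p,q]$ the map $f_1$ is a shift, and $f_2$ stores countably many small diffeomorphisms of one fundamental interval $V$ of the shift. In a commutator of two conjugates of $f_2$ by powers of $f_1$ the outside parts cancel, and only the commutator of two stored maps survives (Section~\ref{sec:store}). Such commutators approximate every diffeomorphism with compact support in $V$ (Section~\ref{sec:flows}). The map $f_3$ spreads this from $V$ to the whole open interval (Section~\ref{sec:interior}), and its germs at $0$ and $1$ produce all higher Taylor coefficients (Section~\ref{sec:jets}). Section~\ref{sec:end} joins the interior and the endpoints.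

\section{Conventions and reduction to the smooth case}\label{sec:conv}

We write $[a,b]=aba^{-1}b^{-1}$. A vector field on $I$ is identified with a function, and $\{X,Y\}=XY'-X'Y$. The support of a diffeomorphism $g$ is the support of the function $g-\mathrm{id}$. For an open interval $V\subset(0,1)$, possibly $V=(0,1)$, let $C_c^\infty(V)\subset C^\infty(I)$ be the space of smooth functions with compact support in $V$, with the topology of $C^\infty(I)$, and let $D_V\subset G_\infty$ be the group of diffeomorphisms with compact support in $V$. For $\gamma\in G_\infty$ we have $\gamma D_V\gamma^{-1}=D_{\gamma V}$. We fix a smooth cutoff function $\kappa:\mathbb R\to[0,1]$ with $\kappa=1$ on $(-\infty,1]$ and $\kappa=0$ on $[2,\infty)$.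

For $X\in C^\infty(I)$ with $X(0)=X(1)=0$, the time-$t$ map of the flow of $X$ is denoted by $\exp(tX)\in G_\infty$. It fixes the zeros of $X$, so $\exp(tX)\in D_V$ if $X\in C^\infty_c(V)$. We use three elementary facts.
\begin{itemize}
\item[(F1)] \emph{Smooth dependence.} If $Z\in C^\infty([0,T]\times I)$ and $Z_t(0)=Z_t(1)=0$, then the equation $\partial_t\psi_t=Z_t\circ\psi_t$, $\psi_0=\mathrm{id}$, has a unique solution $\psi_t\in G_\infty$, and $\psi_t(x)$ is smooth in $(t,x)$. Also $\exp(\delta Z_t)(x)$ is smooth in $(t,\delta,x)$.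
\item[(F2)] \emph{Orbits between zeros.} If $X(a)=X(b)=0$ and $X>0$ on $(a,b)$, then $\exp(tX)(x)$ tends to $b$ as $t\to+\infty$ and to $a$ as $t\to-\infty$, for each $x\in(a,b)$. Indeed, the orbit is monotone and bounded, and its limits are zeros of $X$. If $X<0$ on $(a,b)$, then $a$ and $b$ change places.
\item[(F3)] \emph{First-order expansion.} If $F(\delta,x)$ is smooth and $F(0,x)=x$, then
\[
\frac{F(\delta,\cdot)-\mathrm{id}}{\delta}=\int_0^1(\partial_\delta F)(a\delta,\cdot)\,da\longrightarrow(\partial_\delta F)(0,\cdot)\quad\text{in }C^\infty(I)\text{ as }\delta\to0 .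
\]
If $F$ depends smoothly on a further parameter in a compact interval, the convergence in each $C^r$ norm is uniform in that parameter.
\end{itemize}

\begin{lemma}\label{lem:reduce}
Let $\Gamma\subset G_\infty$ be a subgroup. Suppose that for all large finite $r$ every $g\in G_\infty$ lies in the $C^r$-closure of $\Gamma$. Then $\Gamma$ is dense in $G_k$ for every $1\le k\le\infty$.
\end{lemma}

\begin{proof}
Every neighborhood of $g$ in $G_\infty$ contains a $C^r$-ball around $g$ for some $r$, and $r$ may be increased because the norms increase with $r$. So $\Gamma$ is dense in $G_\infty$. For finite $k$ the inclusion $G_\infty\to G_k$ is continuous, and it remains to see that its image is dense. Let $f\in G_k$. Approximate $f^{(k)}$ uniformly by polynomials and integrate $k-1$ times from $0$, with the constants of integration $f^{(j)}(0)$; this gives polynomials $P_m\to f'$ in $C^{k-1}$. Since $f'>0$ on the compact set $I$, we have $P_m>0$ for large $m$, and $\int_0^1P_m\to1$. The maps $x\mapsto\int_0^xP_m\big/\int_0^1P_m$ belong to $G_\infty$ and tend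 to $f$ in $C^k$.
\end{proof}

\section{Storing many maps in one}\label{sec:store}

Put $p=\frac13$ and $q=\frac23$. Choose $\zeta_A\in C^\infty(I)$ with $\zeta_A<0$ on $(p,q)$ and $\zeta_A=0$ elsewhere, and let $A=\exp(\zeta_A)$. Then $A(x)<x$ on $(p,q)$, and $A$ is the identity elsewhere. Fix $y\in(p,q)$ and put
\[
V=(A(y),y),\qquad V_m=A^mV=(A^{m+1}y,A^my)\quad(m\in\mathbb Z).
\]
By (F2) the strictly decreasing sequence $A^my$ tends to $p$ as $m\to+\infty$ and to $q$ as $m\to-\infty$. So the \emph{cells} $V_m$ are pairwise disjoint and fill $(p,q)$ except for the points $A^my$. These objects are fixed for the rest of the paper.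

A map $a\in D_V$ has a copy $A^maA^{-m}$ supported in the cell $V_m$. A product of copies of different maps in different cells is a single diffeomorphism $h$ that stores all of them, and conjugating $h$ by a power of $A$ brings any chosen copy back to $V$. The other copies do not disappear, however; they move to other cells. The following example shows how to remove them.

\begin{example}\label{ex:two}
Let $a,b\in D_V$ and $h=(AaA^{-1})(A^2bA^{-2})$. The conjugate $k_1=A^{-1}hA$ equals $a$ on $V_0$, equals $AbA^{-1}$ on $V_1$, and is the identity elsewhere. The conjugate $k_2=A^{-2}hA^2$ equals $A^{-1}aA$ on $V_{-1}$, equals $b$ on $V_0$, and is the identity elsewhere. Both preserve each cell. On $V_1$ the map $k_2$ is the identity and on $V_{-1}$ the map $k_1$ is the identity, so $[k_1,k_2]$ is trivial there. Hence $[k_1,k_2]=[a,b]$, and the group $\langle A,h\rangle$ contains $[a,b]$.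

Now store a third map $c\in D_V$ in the cell $V_3$. Then $k_1$ carries copies of $a,b,c$ in $V_0,V_1,V_2$, and $k_2$ carries them in $V_{-1},V_0,V_1$. The cell $V_1$ is occupied in both, and $[k_1,k_2]=[a,b]\cdot A[b,c]A^{-1}$. The unwanted factor appears because $2-1=3-2$.
\end{example}

So the cells must be chosen with all differences of indices distinct. Powers of $2$ have this property; see Figure~\ref{fig:cells}. The commutator has a second use: factors supported outside $(p,q)$, which will carry the endpoint data, cancel in it.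

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=-0.68cm,y=0.72cm]
\fill[gray!25] (-0.5,-3.4) rectangle (0.5,0.4);
\foreach \x in {-6,...,8} {
  \node at (\x,0.85) {\scriptsize $\x$};
  \foreach \y in {0,...,3} { \draw (\x-0.5,-\y-0.4) rectangle (\x+0.5,-\y+0.4); }
}
\node at (9.3,0.85) {\scriptsize $m$};
\node at (9.3,0) {$h$};
\node at (9.3,-1) {$k_1$};
\node at (9.3,-2) {$k_2$};
\node at (9.3,-3) {$k_3$};
\foreach \x/\y/\z in {2/0/1,4/0/2,8/0/3,0/1/1,2/1/2,6/1/3,-2/2/1,0/2/2,4/2/3,-6/3/1,-4/3/2,0/3/3,8/3/4} {
  \node at (\x,-\y) {\small $h_{\z}$};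
}
\end{tikzpicture}
\caption{The columns are the cells $V_m=A^mV$, $-6\le m\le 8$, in the order in which they lie in the interval. An entry $h_l$ means that the map of that row is the copy $A^mh_lA^{-m}$ of $h_l$ on $V_m$; an empty box means that it is the identity there. The map $h$ stores $h_l$ in the cell $m=2^l$, and $k_i=A^{-2^i}hA^{2^i}$ is $h$ shifted by $2^i$ cells. Two different rows $k_i$, $k_j$ are both occupied only in the shaded column $m=0$, so $[k_i,k_j]=[h_i,h_j]$.}
\label{fig:cells}
\end{figure}

\begin{lemma}\label{lem:recover}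
Let $h_1,h_2,\ldots\in D_V$. Suppose that $h\in G_\infty$ equals $A^{2^l}h_lA^{-2^l}$ on $V_{2^l}$ for every $l\ge1$ and is the identity off $\bigcup_lV_{2^l}$. Let $B_1,B_2\in G_\infty$ commute with each other and be the identity on $[p,q]$. Then $[h_i,h_j]\in\langle B_1A,\,B_2h\rangle$ for all $i\ne j$.
\end{lemma}

\begin{proof}
A diffeomorphism that is the identity on $[p,q]$ commutes with every diffeomorphism that is the identity off $[p,q]$: both preserve $[0,p]$, $[p,q]$ and $[q,1]$, and on each of these intervals one of the two is the identity. So $B_1$ and $B_2$ commute with $A$, with $h$, and with $k_i=A^{-2^i}hA^{2^i}$. Therefore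
\[
(B_1A)^{-2^i}(B_2h)(B_1A)^{2^i}=B_2k_i,\qquad [B_2k_i,B_2k_j]=[k_i,k_j],
\]
and it suffices to show that $[k_i,k_j]=[h_i,h_j]$ for $i\ne j$.

The map $k_i$ preserves every cell, equals $h_i$ on $V_0=V$, and is the identity off the cells $V_m$ with $m\in S_i=\{2^l-2^i:l\ge1\}$. We claim that $S_i\cap S_j=\{0\}$ for $i\neq j$. Let $2^l-2^i=2^{l'}-2^j\neq0$. If this number is positive, then $2^i(2^{l-i}-1)=2^j(2^{l'-j}-1)$ with both brackets odd, so $i=j$. If it is negative, then $2^l(2^{i-l}-1)=2^{l'}(2^{j-l'}-1)$ with both brackets odd, so $l=l'$, and then $2^i=2^j$. Both cases contradict $i\ne j$.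

Thus on each cell $V_m$ with $m\ne0$ one of $k_i,k_j$ is the identity, and off the cells both are. So $[k_i,k_j]$ is the identity off $V$ and equals $[h_i,h_j]$ on $V$. Since $[h_i,h_j]$ is also the identity off $V$, the two maps agree.
\end{proof}

The lemma has two limitations. It returns only commutators, and the stored maps cannot be arbitrary. The cells $V_{2^l}$ shrink to $p$, where $h'$ is continuous and equals $1$, so the derivative of the $l$-th copy must tend to $1$ uniformly. Conjugation preserves the derivative at a fixed point, so, for instance, only finitely many $h_l$ can have a fixed point with derivative at least $2$. We shall therefore store flows $h_l=\exp(\varepsilon_lX_l)$ for very short times $\varepsilon_l$, and we have to show that commutators of such short flows are enough.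

\section{Flows in closed subgroups}\label{sec:flows}

In a finite-dimensional Lie group, a closed subgroup that contains elements $1+\delta_mZ+o(\delta_m)$ with $\delta_m\to0$ contains the one-parameter group generated by $Z$: one takes powers of order $T/\delta_m$. We prove the same for $G_\infty$. A composition of many maps $\mathrm{id}+\delta(Z+\text{small})$ is an Euler scheme for the flow of $Z$, and the usual error estimate gives uniform convergence. The difficulty is to control the derivatives of the long composition. We do this by letting diffeomorphisms act on points together with $r$ derivatives, so that $C^r$ convergence becomes uniform convergence of an Euler scheme in $I\times\mathbb R^r$.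

\subsection*{Prolongation}
Fix $r\ge1$. For $u\in C^\infty(I)$ and $(x_0,\dots,x_r)\in(0,1)\times\mathbb R^r$, let $u^{[r]}(x_0,\dots,x_r)\in\mathbb R^{r+1}$ be the vector of derivatives of orders $0,\dots,r$ of $u\circ c$ at $0$, where $c$ is any smooth curve germ with $c^{(i)}(0)=x_i$. By the chain and product rules (the Fa\`a di Bruno formula),
\[
u^{[r]}(x_0,\dots,x_r)=\bigl(u(x_0),\;u'(x_0)x_1,\;u''(x_0)x_1^2+u'(x_0)x_2,\;\dots\bigr).
\]
Each component is a sum of terms $u^{(i)}(x_0)$, $i\le r$, times a universal polynomial in $x_1,\dots,x_r$. This formula defines $u^{[r]}$ as a smooth map on all of $I\times\mathbb R^r$, and if $f\in G_\infty$, then $f^{[r]}$ maps $I\times\mathbb R^r$ to itself.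
\begin{itemize}
\item[(P1)] The map $u\mapsto u^{[r]}$ is linear, $\mathrm{id}^{[r]}=\mathrm{id}$, and $|u^{[r]}|\le C_{B,r}\|u\|_{C^r}$ on $I\times B$ for every bounded $B\subset\mathbb R^r$.
\item[(P2)] $(u\circ g)^{[r]}=u^{[r]}\circ g^{[r]}$ for $u\in C^\infty(I)$ and $g\in G_\infty$.
\item[(P3)] $u^{[r]}(x,1,0,\dots,0)=(u(x),u'(x),\dots,u^{(r)}(x))$.
\item[(P4)] If $\partial_t\psi_t=Z_t\circ\psi_t$ as in (F1), then $\partial_t\psi_t^{[r]}=Z_t^{[r]}\circ\psi_t^{[r]}$.
\end{itemize}
Property (P1) is read off from the formula. For $x_0\in(0,1)$, property (P2) holds because $g\circ c$ is a curve whose derivatives at $0$ are $g^{[r]}(x_0,\dots,x_r)$, and (P3) follows with $c(s)=x+s$; both extend to the endpoints by continuity. For (P4), the formula is linear in the derivatives of $u$, so $\partial_t\psi_t^{[r]}=(\partial_t\psi_t)^{[r]}=(Z_t\circ\psi_t)^{[r]}$, and (P2) applies.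

\begin{lemma}[Euler scheme]\label{lem:euler}
Let $Z$ and $\psi_t$, $0\le t\le T$, be as in \textup{(F1)}. Let $\delta_m\to0^+$ and let $N_m$ be integers with $N_m\delta_m\le T$ and $N_m\delta_m\to T$. Let $\varphi_{m,j}\in G_\infty$, $0\le j<N_m$, satisfy
\[
\varphi_{m,j}=\mathrm{id}+\delta_m\bigl(Z_{j\delta_m}+R_{m,j}\bigr),\qquad \max_j\|R_{m,j}\|_{C^r}\to0\ \text{ for every }r .
\]
Then $\varphi_{m,N_m-1}\circ\dots\circ\varphi_{m,0}\to\psi_T$ in $G_\infty$.
\end{lemma}

\begin{proof}
Fix $r$ and put $W_t=Z_t^{[r]}$ and $\xi=\xi(x)=(x,1,0,\dots,0)$. The points $\psi_t^{[r]}(\xi(x))$ with $t\in[0,T]$, $x\in I$ form a compact set. Choose a closed ball $B\subset\mathbb R^r$ such that $K=I\times B$ contains every point of $I\times\mathbb R^r$ at distance at most $1$ from this set. Since $W$ is smooth and $[0,T]\times K$ is compact and convex, there are constants $M,L$ with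
\[
|W_t(z)|\le M,\qquad |W_s(z)-W_t(z')|\le L\bigl(|s-t|+|z-z'|\bigr)
\]
for $s,t\in[0,T]$ and $z,z'\in K$. By (P1), $\varepsilon_m=\max_j\sup_K|R_{m,j}^{[r]}|\to0$. Fix $m$ and $x$, write $\delta=\delta_m$, and compare the exact and the approximate orbits
\[
y_j=\psi_{j\delta}^{[r]}(\xi),\qquad z_j=(\varphi_{m,j-1}\circ\dots\circ\varphi_{m,0})^{[r]}(\xi),\qquad y_0=z_0=\xi .
\]

For $s\in[j\delta,(j+1)\delta]$, property (P4) gives $|\psi_s^{[r]}(\xi)-y_j|\le M\delta$, hence $|W_s(\psi_s^{[r]}(\xi))-W_{j\delta}(y_j)|\le L(1+M)\delta$. Integrating (P4) over $s$ we get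
\[
y_{j+1}=y_j+\delta W_{j\delta}(y_j)+\rho_j,\qquad|\rho_j|\le L(1+M)\delta^2 .
\]
If $z_j\in K$, then (P2) and (P1) give
\[
z_{j+1}=\varphi_{m,j}^{[r]}(z_j)=z_j+\delta W_{j\delta}(z_j)+\delta\eta_j,\qquad|\eta_j|\le\varepsilon_m .
\]
Put $e_j=|y_j-z_j|$ and $c_m=L(1+M)\delta_m+\varepsilon_m$. If $z_0,\dots,z_j\in K$ and $j<N_m$, then $e_{i+1}\le(1+\delta L)e_i+\delta c_m$ for $i\le j$, and $e_0=0$, so
\[
e_{j+1}\le\delta c_m\sum_{i=0}^j(1+\delta L)^i\le (j+1)\delta\,e^{L j\delta}c_m\le Te^{LT}c_m .
\]
For large $m$ the right side is less than $1$. Then $z_{j+1}\in I\times\mathbb R^r$ is within distance $1$ of $y_{j+1}$, so $z_{j+1}\in K$, and by induction the bound holds up to $e_{N_m}$. It does not depend on $x$ and tends to $0$. Also $|y_{N_m}-\psi_T^{[r]}(\xi)|\le M(T-N_m\delta_m)\to0$. So $z_{N_m}\to\psi_T^{[r]}(\xi)$ uniformly in $x$, which by (P3) is convergence in $C^r$.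
\end{proof}

\subsection*{The vector fields of a closed subgroup}
For a closed subgroup $E\subset G_\infty$ put
\[
L_E=\{Z\in C_c^\infty((0,1)):\ \exp(tZ)\in E\text{ for all }t\in\mathbb R\}.
\]
This set plays the role of the Lie algebra of $E$. All its properties follow from one criterion.

\begin{lemma}\label{lem:tangent}
Let $E\subset G_\infty$ be a closed subgroup and $Z\in C_c^\infty((0,1))$. If there are $\varphi_m\in E$ and $\delta_m\to0^+$ with $(\varphi_m-\mathrm{id})/\delta_m\to Z$ in $C^\infty(I)$, then $Z\in L_E$.
\end{lemma}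

\begin{proof}
Let $T>0$ and $N_m=\lfloor T/\delta_m\rfloor$. Lemma~\ref{lem:euler} with $Z_t=Z$ and $\varphi_{m,j}=\varphi_m$ gives $\varphi_m^{N_m}\to\exp(TZ)$, so $\exp(TZ)\in E$. Its inverse $\exp(-TZ)$ is in $E$ as well.
\end{proof}

\begin{proposition}\label{prop:LE}
Let $E\subset G_\infty$ be a closed subgroup.
\begin{itemize}
\item[(i)] $L_E$ is a vector subspace of $C_c^\infty((0,1))$, closed for the topology of $C^\infty(I)$.
\item[(ii)] If $X,Y\in C_c^\infty((0,1))$ and $[\exp(s_mX),\exp(t_mY)]\in E$ for some $s_m,t_m\to0^+$, then $\{X,Y\}\in L_E$.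
\item[(iii)] If $W\subset(0,1)$ is an open interval and $C_c^\infty(W)\subset L_E$, then $D_W\subset E$.
\end{itemize}
\end{proposition}

In (ii) the fields $X$ and $Y$ are not assumed to lie in $L_E$. This is the form that we need, since Lemma~\ref{lem:recover} does not return the stored flows themselves.

\begin{proof}
(i) The definition shows that $L_E$ is closed under scalar multiples. Let $Z_1,Z_2\in L_E$. The function $\exp(\delta Z_1)\exp(\delta Z_2)(x)$ is smooth in $(\delta,x)$, and its $\delta$-derivative at $\delta=0$ is $Z_1+Z_2$. By (F3), Lemma~\ref{lem:tangent} applies with $\delta_m=1/m$ and $\varphi_m=\exp(Z_1/m)\exp(Z_2/m)$, and $Z_1+Z_2\in L_E$.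

Let $Z_m\in L_E$ tend to $Z\in C_c^\infty((0,1))$ in $C^\infty(I)$. By (F3) there is, for each $m$, a number $\delta_m\in(0,1/m)$ such that $\varphi_m=\exp(\delta_mZ_m)\in E$ satisfies $\|(\varphi_m-\mathrm{id})/\delta_m-Z_m\|_{C^m}\le1/m$. Then $(\varphi_m-\mathrm{id})/\delta_m\to Z$ in $C^\infty(I)$, so $Z\in L_E$.

(ii) The function $F(s,t,x)=[\exp(sX),\exp(tY)](x)$ is smooth and equals $x$ if $s=0$ or $t=0$. Hence
\[
F(s,t,x)-x=\int_0^s\!\!\int_0^t\partial_s\partial_tF=st\,\Psi(s,t,x),\qquad\Psi=\int_0^1\!\!\int_0^1(\partial_s\partial_tF)(as,bt,x)\,da\,db,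
\]
and $\Psi$ is smooth. Write $g_t=\exp(tY)$. The variable $s$ occurs twice in $F=\exp(sX)\,g_t\exp(-sX)\,g_t^{-1}(x)$, and differentiating at $s=0$ gives
\[
\partial_sF(0,t,x)=X(x)-g_t'\bigl(g_t^{-1}x\bigr)\,X\bigl(g_t^{-1}x\bigr).
\]
To first order in $t$ we have $g_t'(g_t^{-1}x)=1+tY'(x)$ and $X(g_t^{-1}x)=X(x)-tX'(x)Y(x)$. Therefore
\begin{equation}\label{eq:comm}
\partial_t\partial_s\big|_{s=t=0}\,[\exp(sX),\exp(tY)](x)=X'Y-XY'=-\{X,Y\}(x).
\end{equation}
So $\Psi(s_m,t_m,\cdot)\to-\{X,Y\}$ in $C^\infty(I)$, and Lemma~\ref{lem:tangent} with $\delta_m=s_mt_m$ gives $-\{X,Y\}\in L_E$.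

(iii) Let $g\in D_W$, with support in a compact interval $K\subset W$. Join the identity to $g$ by the path $g_t=\mathrm{id}+t(g-\mathrm{id})$, $0\le t\le1$. Each $g_t$ is the identity off $K$ and $g_t'=(1-t)+tg'>0$, so $g_t\in D_W$ and $g_t(K)=K$. By the inverse function theorem applied to $(t,x)\mapsto(t,g_t(x))$, the function $g_t^{-1}(x)$ is smooth in $(t,x)$. The field $Z_t=(g-\mathrm{id})\circ g_t^{-1}$ is therefore smooth in $(t,x)$, vanishes off $K$, and satisfies $\partial_tg_t=Z_t\circ g_t$. In particular $Z_t\in C_c^\infty(W)\subset L_E$, so $\varphi_{m,j}=\exp(Z_{j/m}/m)\in E$ for $0\le j<m$. By (F1) and (F3), $(\exp(\delta Z_t)-\mathrm{id})/\delta\to Z_t$ in each $C^r$ norm uniformly in $t\in[0,1]$. Lemma~\ref{lem:euler} with $T=1$, $\delta_m=1/m$, $N_m=m$ gives $\varphi_{m,m-1}\cdots\varphi_{m,0}\to g_1=g$, so $g\in E$.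
\end{proof}

Part (ii) produces only brackets, while (iii) asks for all fields. Nothing is lost, because brackets span.

\begin{lemma}\label{lem:perfect}
For an open interval $W\subset(0,1)$, every $f\in C_c^\infty(W)$ is a sum of two brackets $\{X,Y\}$ with $X,Y\in C_c^\infty(W)$.
\end{lemma}

\begin{proof}
Let $K\subset W$ be a compact interval of positive length whose interior contains the support of $f$, and let $\chi\in C_c^\infty(W)$ equal $1$ on $K$. For smooth $F$ and $G$ supported in $K$,
\[
\{\chi,F\}=F',\qquad\{x\chi,G\}=xG'-G .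
\]
The first bracket yields every function with support in $K$ and integral zero, and the second can adjust the integral, because $\int(xG'-G)=-2\int G$ by integration by parts. Choose $G$ supported in $K$ with $-2\int G=\int f$. Then $f-(xG'-G)$ has support in $K$ and integral zero, so its primitive $F$ that vanishes at $0$ is supported in $K$. Thus $f=\{\chi,F\}+\{x\chi,G\}$.
\end{proof}

The space $C^\infty(I)$ is metrizable and separable (polynomials with rational coefficients are dense), so its subspace $C_c^\infty(W)$ has a countable dense subset.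

\begin{corollary}\label{cor:DV}
Let $W\subset(0,1)$ be an open interval, $Q$ a countable dense subset of $C_c^\infty(W)$, and $E$ a closed subgroup of $G_\infty$. Suppose that for all $X,Y\in Q$ there are $s_m,t_m\to0^+$ with $[\exp(s_mX),\exp(t_mY)]\in E$. Then $D_W\subset E$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:LE}(ii), $\{X,Y\}\in L_E$ for $X,Y\in Q$. The bracket is continuous on $C^\infty(I)$, the set $Q$ is dense, and $L_E$ is closed, so $\{X,Y\}\in L_E$ for all $X,Y\in C_c^\infty(W)$. By Lemma~\ref{lem:perfect} and since $L_E$ is a subspace, $C_c^\infty(W)\subset L_E$. Proposition~\ref{prop:LE}(iii) completes the proof.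
\end{proof}

\section{The generators and the interior of the interval}\label{sec:interior}

Let $v_i=(\alpha_i,\beta_i)$, $1\le i\le n$, satisfy condition (a) of Theorem~\ref{thm:data}. As in the proof of Theorem~\ref{thm:rank}, $n\ge3$. The $v_i$ do not lie in a line, so after reordering $v_1,v_2$ are linearly independent, and $\Lambda=\mathbb Zv_1+\mathbb Zv_2$ is a lattice. It meets every nonempty open cone in $\mathbb R^2$, because such a cone contains balls of arbitrarily large radius, and a ball whose radius exceeds $|v_1|+|v_2|$ contains a point of $\Lambda$.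

\subsection*{The outer factors}
Choose $\zeta_0\in C^\infty(I)$ with $\zeta_0(x)=x$ near $0$, $\zeta_0>0$ on $(0,p)$ and $\zeta_0=0$ on $[p,1]$. Put $\zeta_1(x)=-\zeta_0(1-x)$. Then $\zeta_1(x)=x-1$ near $1$, $\zeta_1<0$ on $(q,1)$ and $\zeta_1=0$ on $[0,q]$. Let
\[
B_i=\exp(\alpha_i\zeta_0)\exp(\beta_i\zeta_1)\qquad(i=1,2).
\]
These maps are the identity on $[p,q]$. They commute, because on $[0,p]$ both belong to the flow of $\zeta_0$ and on $[q,1]$ both belong to the flow of $\zeta_1$.

\subsection*{The storage map}
Let $Q$ be a countable dense subset of $C_c^\infty(V)$, and let $(X_i)_{i\ge1}$ be a sequence in $Q$ in which every element of $Q$ occurs infinitely often. For fixed $i$ the map $A^{2^i}\exp(\varepsilon X_i)A^{-2^i}$ tends to the identity in $G_\infty$ as $\varepsilon\to0$, since conjugation is continuous. So we can choose $\varepsilon_i\in(0,1/i)$ such that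
\[
h_i=\exp(\varepsilon_iX_i)\in D_V,\qquad u_i=A^{2^i}h_iA^{-2^i}-\mathrm{id}\qquad\text{satisfy}\qquad\|u_i\|_{C^i}\le2^{-i}.
\]
For each $r$ we have $\|u_i\|_{C^r}\le2^{-i}$ when $i\ge r$, so $h=\mathrm{id}+\sum_iu_i$ converges in $C^\infty(I)$. The function $u_i$ has compact support in $V_{2^i}$, and these cells are disjoint. Hence $h$ equals $A^{2^i}h_iA^{-2^i}$ on $V_{2^i}$ and is the identity off $\bigcup_iV_{2^i}$. The derivative $h'=1+\sum_iu_i'$ is positive on each $V_{2^i}$ and equals $1$ off their union. So $h\in G_\infty$, and $h$ is as in Lemma~\ref{lem:recover}.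

\subsection*{The generators}
Put $f_1=B_1A$ and $f_2=B_2h$. For $\lambda=(\sigma,\tau)=N_1v_1+N_2v_2\in\Lambda$ let $f_\lambda=f_1^{N_1}f_2^{N_2}$. Since $A$ and $h$ are the identity off $(p,q)$,
\begin{equation}\label{eq:flambda}
f_\lambda=\exp(\sigma\zeta_0)\ \text{ on }[0,p],\qquad f_\lambda=\exp(\tau\zeta_1)\ \text{ on }[q,1].
\end{equation}
Solving $\dot x=x$ and $\dot x=x-1$, we see that $f_\lambda(x)=e^\sigma x$ and $1-f_\lambda(1-x)=e^\tau x$ for $x$ near $0$. In particular $\theta(f_1)=v_1$ and $\theta(f_2)=v_2$.

The maps $f_1,f_2$ fix $p$ and $q$ and are linear near the endpoints. The third generator has to break both of these constraints. Let $\Phi$ be the germ at $0$ of the time-one map of the vector field $x^2+x^3$; the reason for this choice is given in Remark~\ref{rem:Phi}. We take $f_3\in G_\infty$ with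
\begin{equation}\label{eq:f3}
f_3(x)=e^{\alpha_3}\Phi(x),\quad 1-f_3(1-x)=e^{\beta_3}\Phi(x)\quad\text{for $x$ near }0,\qquad f_3(p),\,f_3(q)\in V .
\end{equation}
To construct $f_3$, fix $b_1<b_2$ in $V$ and, for small $\eta>0$, put $\kappa_\eta(x)=\kappa(x/\eta)$ and
\[
\rho_0(x)=\kappa_\eta(x)\,e^{\alpha_3}\Phi'(x)+\kappa_\eta(1-x)\,e^{\beta_3}\Phi'(1-x)+\eta\,\bigl(1-\kappa_\eta(x)-\kappa_\eta(1-x)\bigr).
\]
Since $\Phi'(0)=1$, for small $\eta$ this is a positive smooth function on $I$ with $\int_0^1\rho_0=O(\eta)$. Take $\eta$ so small that $\int_0^1\rho_0<\min(b_1,b_2-b_1,1-b_2)$. Add nonnegative smooth bumps with compact support in $(0,p)$, $(p,q)$, $(q,1)$ to obtain a function $\rho$ whose integrals over these intervals are $b_1$, $b_2-b_1$, $1-b_2$, and put $f_3(x)=\int_0^x\rho$. Then $f_3\in G_\infty$, $f_3(p)=b_1$, $f_3(q)=b_2$, and for small $x$ we have $f_3(x)=e^{\alpha_3}\Phi(x)$ and $1-f_3(1-x)=\int_0^x\rho(1-s)\,ds=e^{\beta_3}\Phi(x)$. The derivative of $1-f_3(1-x)$ at $0$ is $f_3'(1)$, so $\theta(f_3)=v_3$.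

For $4\le i\le n$ let $f_i\in G_\infty$ be any element with $\theta(f_i)=v_i$. Let $\Gamma=\langle f_1,\dots,f_n\rangle$ and let $\overline\Gamma$ be its closure in $G_\infty$, a closed subgroup.

\begin{proposition}\label{prop:interior}
$D_{(0,1)}\subset\overline\Gamma$.
\end{proposition}

\begin{proof}
\emph{The interval $V$.} By Lemma~\ref{lem:recover}, $[\exp(\varepsilon_iX_i),\exp(\varepsilon_jX_j)]\in\Gamma$ for all $i\ne j$. Let $X,Y\in Q$. Each occurs infinitely often in $(X_i)$, so there are $i_m\ne j_m$ tending to infinity with $X_{i_m}=X$ and $X_{j_m}=Y$. Then $\varepsilon_{i_m},\varepsilon_{j_m}\to0^+$, and Corollary~\ref{cor:DV} gives $D_V\subset\overline\Gamma$. Consequently $D_{\gamma V}=\gamma D_V\gamma^{-1}\subset\overline\Gamma$ for every $\gamma\in\Gamma$.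

\emph{Expanding $V$.} By \eqref{eq:f3} the open interval $f_3^{-1}V=(c,d)$ contains $p$ and $q$, so $0<c<p$ and $q<d<1$. Choose $\lambda=(\sigma,\tau)\in\Lambda$ with $\sigma>0$ and $\tau>0$. By \eqref{eq:flambda} and (F2),
\[
f_\lambda^{-N}(c)=\exp(-N\sigma\zeta_0)(c)\to0,\qquad f_\lambda^{-N}(d)=\exp(-N\tau\zeta_1)(d)\to1\qquad(N\to\infty).
\]
Let $g\in D_{(0,1)}$. Its support is a compact subset of $(0,1)$, so for large $N$ it lies in $(f_\lambda^{-N}(c),f_\lambda^{-N}(d))=\gamma V$ with $\gamma=f_\lambda^{-N}f_3^{-1}\in\Gamma$. Hence $g\in D_{\gamma V}\subset\overline\Gamma$.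
\end{proof}

\section{Jets at the endpoints}\label{sec:jets}

Elements of $D_{(0,1)}$ are the identity near $0$ and $1$, so every $C^r$ limit of such elements has the same derivatives as the identity at the endpoints up to order $r$. It remains to show that $\Gamma$ approximates arbitrary values of these derivatives. For fixed $r$ this is a question about a finite-dimensional Lie group.

The \emph{$r$-jet} at $0$ of a smooth germ is its Taylor polynomial of degree $r$. Let $J$ be the set of polynomials $a_1x+\dots+a_rx^r$ with $a_1>0$, with the product given by composition modulo $x^{r+1}$. The $r$-jet of a composition of germs fixing $0$ is the product of the $r$-jets, and $J$ is the Lie group of $r$-jets of orientation-preserving germs fixing $0$. Let $m_c(x)=cx$ for $c>0$, and let $U\subset J$ be the subgroup of jets with $a_1=1$. Every element of $J$ is $m_{a_1}u$ with $u\in U$.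

\begin{example}\label{ex:twojets}
Take $r=2$ and one endpoint. Here $(x+bx^2)\circ(x+b'x^2)=x+(b+b')x^2$ and $m_c\circ(x+bx^2)\circ m_c^{-1}=x+c^{-1}bx^2$. Let $T=m_c$ with $c>1$ and $f=m_\mu\circ\phi$ with $\phi=x+x^2$. Since linear maps commute, the linear part of $f$ cancels in
\[
u=f^{-1}TfT^{-1}=\phi^{-1}\circ(T\phi T^{-1})=x+bx^2,\qquad b=c^{-1}-1\ne0 .
\]
Then $(T^nuT^{-n})^N=x+Nc^{-n}bx^2$, and the numbers $Nc^{-n}b$ with $N\in\mathbb Z$, $n\ge0$ are dense in $\mathbb R$. So the closure of $\langle T,f\rangle$ contains $U$, hence also $m_\mu=f\phi^{-1}$. If $\log c$ and $\log\mu$ generate a dense subgroup of $\mathbb R$, then $\langle T,f\rangle$ is dense in $J$. Two elements suffice, as many as the linear part alone requires.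
\end{example}

For larger $r$ and two endpoints the element $u$ has many components, which conjugation by $T$ contracts at different rates. Taking powers of the right order isolates the component that is contracted most slowly. To take powers conveniently we use logarithmic coordinates on $U$.

Fix $r\ge3$. Let $\mathfrak u$ be the space with basis $e_j=x^{j+1}$, $1\le j\le r-1$, viewed as vector fields near $0$. For $X\in\mathfrak u$ the time-$t$ map of $X$ is defined near $0$, and in this section $\exp(tX)\in J$ denotes its $r$-jet.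

\begin{lemma}\label{lem:U}
\begin{itemize}
\item[(i)] $\exp$ is a homeomorphism $\mathfrak u\to U$, and $\exp(X)^N=\exp(NX)$ for $N\in\mathbb Z$.
\item[(ii)] $m_c\exp\bigl(\sum_ja_je_j\bigr)m_c^{-1}=\exp\bigl(\sum_jc^{-j}a_je_j\bigr)$.
\item[(iii)] If $\exp\bigl(\sum_ja_je_j\bigr)\exp\bigl(\sum_jb_je_j\bigr)=\exp\bigl(\sum_jc_je_j\bigr)$, then $c_1=a_1+b_1$ and $c_2=a_2+b_2$.
\item[(iv)] A closed subgroup of $U$ that contains $\exp(\mathbb Re_1)$ and $\exp(\mathbb Re_2)$ equals $U$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $X=\sum_ja_je_j$ have the flow $\phi_t$, and let $Lu=Xu'$. Then $\frac d{dt}u(\phi_t(x))=(Lu)(\phi_t(x))$, and Taylor's formula in $t$ gives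
\[
\phi_1(x)=\sum_{i=0}^{r-1}\frac{(L^i\mathrm{id})(x)}{i!}+\frac1{(r-1)!}\int_0^1(1-t)^{r-1}(L^r\mathrm{id})(\phi_t(x))\,dt .
\]
Each application of $L$ raises the order of vanishing at $0$ by at least one, so $L^i\mathrm{id}=O(x^{i+1})$ and the integral is $O(x^{r+1})$. Thus $\exp(X)=x+X+\frac12XX'+\cdots$ modulo $x^{r+1}$. The coefficient of $x^{j+1}$ in $L^i\mathrm{id}$ is a combination of monomials $a_{l_1}\cdots a_{l_i}$ with $l_1+\dots+l_i=j$, and for $i\ge2$ all $l_s$ are less than $j$. So the coefficient of $x^{j+1}$ in $\exp(X)$ is $a_j$ plus a polynomial in $a_1,\dots,a_{j-1}$. Solving for $a_1,a_2,\dots$ in turn, we see that $\exp$ is a polynomial bijection onto $U$ with polynomial inverse. The flow property gives $\exp((s+t)X)=\exp(sX)\exp(tX)$, hence the formula for powers.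

(ii) The family $c\,\phi_t(x/c)$ is the flow of the field $cX(x/c)$, and $c\,(x/c)^{j+1}=c^{-j}x^{j+1}$.

(iii) Since $XX'=2a_1^2x^3+O(x^4)$ and $L^3\mathrm{id}=O(x^4)$, we have $\exp(X)=x+a_1x^2+(a_2+a_1^2)x^3+O(x^4)$. Moreover
\[
(x+ax^2+\alpha x^3)\circ(x+bx^2+\beta x^3)=x+(a+b)x^2+(\alpha+\beta+2ab)x^3+O(x^4).
\]
With $a=a_1$, $\alpha=a_2+a_1^2$, $b=b_1$, $\beta=b_2+b_1^2$ the cubic coefficient is $a_2+b_2+(a_1+b_1)^2$. Comparing with $c_1$ and $c_2+c_1^2$ gives the claim.

(iv) The curve $t\mapsto\exp(tX)=x+tX+O(t^2)$ is a one-parameter subgroup of the Lie group $U$ with velocity $X$ at the identity. So $\mathfrak u$ is the Lie algebra of $U$ and $\exp$ is its exponential map. In any Lie group the bracket $[X,Y]$ is the mixed derivative $\partial_s\partial_t$ at $s=t=0$ of the group commutator $[\exp(sX),\exp(tY)]$. The computation of \eqref{eq:comm} is local in $x$, so the bracket of $\mathfrak u$ is $-\{X,Y\}$ modulo $x^{r+1}$. From $\{x^{i+1},x^{j+1}\}=(j-i)x^{i+j+1}$ we get $[e_i,e_j]=(i-j)e_{i+j}$, with $e_l=0$ for $l\ge r$. By the closed subgroup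 theorem, for a closed subgroup $D_0$ of a Lie group the set of $X$ with $\exp(\mathbb RX)\subset D_0$ is a Lie subalgebra. Here it contains $e_1$ and $e_2$, hence all $e_j$, because $[e_1,e_j]=(1-j)e_{j+1}$ and $1-j\neq0$ for $j\ge2$. So it is $\mathfrak u$, and $D_0\supset\exp(\mathfrak u)=U$.
\end{proof}

Let $H=J\times J$, and let $\pi:G_\infty\to H$ send $g$ to the pair of $r$-jets at $0$ of $g(x)$ and of $1-g(1-x)$. The second map is the conjugate of $g$ by $x\mapsto1-x$, so $\pi$ is a homomorphism. For $\lambda=(\sigma,\tau)\in\mathbb R^2$ put $\ell_\lambda=(m_{e^\sigma},m_{e^\tau})$; the map $\lambda\mapsto\ell_\lambda$ is a topological isomorphism of $\mathbb R^2$ onto a closed subgroup of $H$. Let $e_j$ and $e_j'$ denote the basis vectors of the first and the second summand of $\mathfrak u\oplus\mathfrak u$, let $\mathcal B$ be the basis formed by all of them, and let $\exp:\mathfrak u\oplus\mathfrak u\to U\times U$ act in each factor. Define the \emph{weights} $w_\lambda(e_j)=j\sigma$ and $w_\lambda(e_j')=j\tau$. By Lemma~\ref{lem:U}(ii),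
\begin{equation}\label{eq:weights}
\ell_\lambda^{\,n}\exp\Bigl(\sum_{b\in\mathcal B}c_bb\Bigr)\ell_\lambda^{-n}=\exp\Bigl(\sum_{b\in\mathcal B}e^{-nw_\lambda(b)}c_bb\Bigr).
\end{equation}

\begin{lemma}\label{lem:dominant}
Let $D\subset H$ be a closed subgroup that contains $\ell_\lambda$ and $\exp(\sum_bc_bb)$. Let $b_0\in\mathcal B$ satisfy $c_{b_0}\ne0$ and $w_\lambda(b_0)>0$, and suppose that $w_\lambda(b)>w_\lambda(b_0)$ for every other $b$ with $c_b\neq0$. Then $\exp(\mathbb Rb_0)\subset D$.
\end{lemma}

\begin{proof}
Let $s\in\mathbb R$ and $N_n=\lfloor se^{nw_\lambda(b_0)}\rfloor$. The $N_n$-th power of \eqref{eq:weights} lies in $D$ and equals $\exp(\sum_bN_ne^{-nw_\lambda(b)}c_bb)$ by Lemma~\ref{lem:U}(i). As $n\to\infty$, $N_ne^{-nw_\lambda(b_0)}\to s$ because $w_\lambda(b_0)>0$, and $N_ne^{-nw_\lambda(b)}\to0$ for the other $b$ with $c_b\ne0$. So $\exp(sc_{b_0}b_0)\in D$ for all $s$.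
\end{proof}

\begin{proposition}\label{prop:jets}
$\pi(\Gamma)$ is dense in $H$.
\end{proposition}

\begin{proof}
Let $D$ be the closure of $\pi(\Gamma)$, a closed subgroup of $H$. For $\lambda\in\Lambda$ the germs of $f_\lambda$ found after \eqref{eq:flambda} give $\pi(f_\lambda)=\ell_\lambda\in D$. By \eqref{eq:f3}, $\pi(f_3)=\ell_{v_3}\exp(Y)$ with $Y=e_1+e_2+e_1'+e_2'$. As in Example~\ref{ex:twojets}, the linear jets $\ell_{v_3}$ and $\ell_\lambda$ commute, so by \eqref{eq:weights}, for $\lambda=(\sigma,\tau)\in\Lambda$,
\[
u=\pi(f_3)^{-1}\ell_\lambda\,\pi(f_3)\,\ell_\lambda^{-1}=\exp(-Y)\exp\bigl(e^{-\sigma}e_1+e^{-2\sigma}e_2+e^{-\tau}e_1'+e^{-2\tau}e_2'\bigr)\in D .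
\]
Write $u=\exp(\sum_jx_je_j+\sum_jy_je_j')$. Lemma~\ref{lem:U}(iii) gives $x_1=e^{-\sigma}-1$ and $x_2=e^{-2\sigma}-1$.

We want $e_1$ and $e_2$ to have the two smallest weights, so that the endpoint $1$ does not interfere. Choose $\lambda=(\sigma,\tau)\in\Lambda$ in the open cone $\sigma>0$, $\tau>2\sigma$. Then $x_1\ne0$, $x_2\ne0$, the weights of $e_1$ and $e_2$ are $\sigma<2\sigma$, and all other weights are at least $\min(3\sigma,\tau)>2\sigma$. Lemma~\ref{lem:dominant} applied to $u$ gives $\exp(\mathbb Re_1)\subset D$. Hence $u'=\exp(-x_1e_1)\,u\in D$, and by Lemma~\ref{lem:U}(iii),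
\[
u'=\exp\Bigl(x_2e_2+\sum_{j\ge3}x_j'e_j+\sum_jy_je_j'\Bigr)
\]
for some $x_j'$. Lemma~\ref{lem:dominant} applied to $u'$ gives $\exp(\mathbb Re_2)\subset D$. By Lemma~\ref{lem:U}(iv), applied to the closed subgroup $\{g\in U:(g,1)\in D\}$, we get $U\times1\subset D$. The construction is symmetric in the two factors: for $\lambda=(\sigma,\tau)\in\Lambda$ in the cone $\tau>0$, $\sigma>2\tau$ we have $y_j=e^{-j\tau}-1\ne0$ for $j=1,2$, the vectors $e_1',e_2'$ have the two smallest weights, and the same two steps give $1\times U\subset D$.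

Finally, $\theta(f_i)=v_i$ means that $\pi(f_i)\in\ell_{v_i}(U\times U)$, so $\ell_{v_i}\in D$ for all $i$. The set $\{\lambda\in\mathbb R^2:\ell_\lambda\in D\}$ is a closed subgroup of $\mathbb R^2$ containing $v_1,\dots,v_n$. By condition (a) it is $\mathbb R^2$. Every element of $H$ is a product of some $\ell_\lambda$ and an element of $U\times U$, so $D=H$.
\end{proof}

\begin{remark}\label{rem:Phi}
Both terms of the field $x^2+x^3$ are needed when $n=3$. For germs fixing $0$, the condition $g''(0)=0$ is preserved under composition and inversion, because $(g_1\circ g_2)''(0)=g_1''(0)g_2'(0)^2+g_1'(0)g_2''(0)$. Linear germs and the time-one map $x+x^3+\cdots$ of $x^3$ satisfy it, so with the field $x^3$ the group $\Gamma$ would not be dense in $G_2$. For the field $x^2$, every element of $J$ is $m_c\exp(\sum_ja_je_j)$, and the condition $a_2=0$ defines a closed subgroup by parts (ii) and (iii) of Lemma~\ref{lem:U}. It contains the linear jets and $\exp(e_1)$, so $\Gamma$ would not be dense in $G_3$.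
\end{remark}

\section{End of the proof}\label{sec:end}

Keep $r\ge3$ fixed. Two facts connect the jets with the interior: a diffeomorphism with trivial jets is a $C^r$ limit of compactly supported ones, and jets near the identity are realized by diffeomorphisms near the identity.

\begin{lemma}\label{lem:kernel}
If $g\in G_\infty$ and $\pi(g)=1$, then $g$ lies in the $C^r$-closure of $D_{(0,1)}$.
\end{lemma}

\begin{proof}
Let $u=g-\mathrm{id}$ and $d(x)=\min(x,1-x)$. Since $1-g(1-x)=x-u(1-x)$, the condition $\pi(g)=1$ says that all derivatives of $u$ of order at most $r$ vanish at $0$ and at $1$. By Taylor's formula $|u^{(j)}(x)|\le C\,d(x)^{r+1-j}$ for $0\le j\le r$. For $0<\varepsilon<\frac14$ put $\omega_\varepsilon(x)=\kappa(x/\varepsilon)+\kappa((1-x)/\varepsilon)$. This function equals $1$ where $d\le\varepsilon$, vanishes where $d\ge2\varepsilon$, and satisfies $|\omega_\varepsilon^{(i)}|\le C_i\varepsilon^{-i}$. Let $g_\varepsilon=g-\omega_\varepsilon u$, which is the identity where $d\le\varepsilon$. The cutoff costs a factor $\varepsilon^{-1}$ for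 each derivative, and the vanishing of $u$ pays for it with one power to spare: by the Leibniz rule, for $j\le r$,
\[
\bigl|(\omega_\varepsilon u)^{(j)}\bigr|\le\sum_{i=0}^j\binom ji\,C_i\varepsilon^{-i}\,C(2\varepsilon)^{r+1-j+i}\le C'\varepsilon^{\,r+1-j}\le C'\varepsilon .
\]
So $g_\varepsilon\to g$ in $C^r$. Since $g'$ is bounded below by a positive constant, $g_\varepsilon'>0$ for small $\varepsilon$, and then $g_\varepsilon\in D_{(0,1)}$.
\end{proof}

\begin{lemma}\label{lem:section}
If $j_m\to1$ in $H$, then for large $m$ there are $w_m\in G_\infty$ with $\pi(w_m)=j_m$ and $w_m\to\mathrm{id}$ in $G_\infty$.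
\end{lemma}

\begin{proof}
Write $j_m=(x+P_m,\,x+P_m^*)$, where $P_m,P_m^*$ are polynomials of degree at most $r$ without constant term whose coefficients tend to $0$. Let $\chi(x)=\kappa(6x)$, which is $1$ near $0$ and $0$ on $[\frac13,1]$, and put
\[
w_m(x)=x+\chi(x)P_m(x)-\chi(1-x)P_m^*(1-x).
\]
Then $w_m(0)=0$, $w_m(1)=1$ and $w_m\to\mathrm{id}$ in $C^\infty(I)$, so $w_m'>0$ and $w_m\in G_\infty$ for large $m$. For $x$ near $0$ we have $w_m(x)=x+P_m(x)$ and $1-w_m(1-x)=x+P_m^*(x)$. Hence $\pi(w_m)=j_m$.
\end{proof}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)} in Theorem~\ref{thm:data}]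
Let $f_1,\dots,f_n\in G_\infty$ and $\Gamma$ be as in Section~\ref{sec:interior}; they do not depend on $r$, and $\theta(f_i)=v_i$. Let $r\ge3$ and let $\overline\Gamma^{\,r}$ be the closure of $\Gamma$ in the topological group $G_r$. It is a closed subgroup that contains $\overline\Gamma$. By Proposition~\ref{prop:interior} it contains $D_{(0,1)}$, and then by Lemma~\ref{lem:kernel} it contains $\ker\pi$.

Let $g\in G_\infty$. By Proposition~\ref{prop:jets} there are $\gamma_m\in\Gamma$ with $\pi(\gamma_m)\to\pi(g)$, so $\pi(\gamma_m^{-1}g)\to1$. The maps $\gamma_m$ need not be close to $g$; only their jets are. Lemma~\ref{lem:section} gives $w_m\to\mathrm{id}$ in $G_\infty$ with $\pi(w_m)=\pi(\gamma_m^{-1}g)$. Then $\gamma_m^{-1}gw_m^{-1}\in\ker\pi\subset\overline\Gamma^{\,r}$, and therefore $gw_m^{-1}=\gamma_m\,(\gamma_m^{-1}gw_m^{-1})\in\overline\Gamma^{\,r}$. Since $gw_m^{-1}\to g$ in $G_r$, we get $g\in\overline\Gamma^{\,r}$.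

This holds for every $g\in G_\infty$ and every $r\ge3$. By Lemma~\ref{lem:reduce}, $\Gamma$ is dense in $G_k$ for every $1\le k\le\infty$. This proves Theorem~\ref{thm:data}, and with it Theorem~\ref{thm:rank}.
\end{proof}

\begin{remark}
Condition (a) enters the proof in three ways. It gives $n\ge3$, so that $f_3$ is available. It gives two independent vectors $v_1,v_2$, whose lattice supplies an element that expands $f_3^{-1}V$ toward both endpoints in Proposition~\ref{prop:interior} and elements that contract jets at the two endpoints at different rates in Proposition~\ref{prop:jets}; for $\sigma=\tau$ the vectors $e_1$ and $e_1'$ would have equal weights, and Lemma~\ref{lem:dominant} would not apply to $u$. The density of $\mathbb Zv_1+\dots+\mathbb Zv_n$ itself is used only in the last paragraph of the proof of Proposition~\ref{prop:jets}.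
\end{remark}

\begin{thebibliography}{1}

\bibitem{AC}
Azer Akhmedov and Michael P. Cohen,
\emph{Existence and genericity of finite topological generating sets for homeomorphism groups},
arXiv:1508.04604 (2015).

\end{thebibliography}
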